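# Four-dimensional definably compact abelian groups are tori

## 1. The guess: a torus in every dimension

A compact connected abelian Lie group of dimension $n$ is isomorphic to $(\mathbb R/\mathbb Z)^n$. Replace the real field by an o-minimal expansion $M$ of a real closed field, Lie groups by definable groups, and continuous maps by definable continuous maps. One would guess that the underlying space is still a torus. Let us make this precise.

Throughout, "definable" means definable in $M$ with parameters, and paths and loops are definable and continuous. Every definable group carries Pillay's topology, which makes it a definable manifold with a finite atlas and a topological group. A definable set or definable manifold is *definably connected* if it is not the disjoint union of two nonempty open definable subsets. It is *definably compact* if every definable curve $(0,\epsilon)\to G$ has a limit in $G$ as the parameter tends to $0$. For example, $[0,1]\subset M$ is definably compact and $(0,1)$ is not. This is weaker than compactness: if $\epsilon>0$ in $M$ is infinitesimal, the intervals $(x-\epsilon,x+\epsilon)$ cover $[0,1]$, but $k$ of them have total length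 at most $2k\epsilon<1$, so no finite number of them do.

The torus $\mathbb T^n(M)$ is the set $[0,1)^n\subset M^n$ with coordinatewise addition modulo $1$. Write $\mathbb T=\mathbb T^1(M)$. Its group topology is that of a circle, in which points near $1$ are close to $0$; it is not the subspace topology of $[0,1)$.

**Guess.** If $G$ is a definably connected, definably compact, abelian definable group of dimension $n$, then $G$ is definably homeomorphic to $\mathbb T^n(M)$.

Note that the guess asks for a homeomorphism and not for an isomorphism. Let $M$ be the real field and let $H=[1,4)$ with multiplication modulo $4$ (multiply and, if the result is at least $4$, divide by $4$). This is a definable group, topologically a circle. The map $x\mapsto (x-1)/3$ is a definable homeomorphism $H\to\mathbb T$. It is not a homomorphism: $2\cdot 2=4$ becomes $1$ in $H$, so $2$ has order two, while $(2-1)/3=1/3$ has order three. In fact no nontrivial continuous homomorphism $H\to\mathbb T$ is definable. Since $u\mapsto 4^u$ identifies $\mathbb R/\mathbb Z$ with $H$, the continuous homomorphisms are $x\mapsto k\log_4x$ modulo $1$ with $k\in\mathbb Z$. If $k\ne0$, definability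 would make $\log$ semialgebraic on a small interval, hence algebraic over $\mathbb R(x)$, and it is transcendental.

*Dimension one, by hand.* Triangulate $G$ (Section 2 recalls why this is possible): $G$ is definably homeomorphic to a finite graph, which is connected and has no isolated vertex because $G$ is definably connected and infinite. For a point $p$ of the graph, every small definably connected open neighborhood $U$ of $p$ is such that $U\setminus\{p\}$ has the same number of definably connected components, namely the number of branches at $p$. Translations are definable homeomorphisms and act transitively on $G$, so this number is the same at all points. It is $2$ in the interior of an edge, so every vertex has degree $2$. A connected finite graph with all degrees $2$ is a cycle, and a cycle is definably homeomorphic to the boundary of a triangle and to $\mathbb T$. So the guess is right for $n=1$, and hence also for every product of one-dimensional groups as in the guess.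

*Other dimensions.* We may use the following known result, which is the setting of the problem (Elias Baro and Alessandro Berarducci, "Topology of definable abelian groups in o-minimal structures", arXiv:1102.2494 (2011)).

**Known result.** The guess holds for all $n\ne4$. If $M$ is a real closed field with no extra structure, it holds for all $n$.

So the one remaining case is $n=4$, and there the guess is right as well.

**Theorem A.** If $G$ is a definably connected, definably compact, abelian definable group with $\dim G=4$, then $G$ is definably homeomorphic to $\mathbb T^4(M)$.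

Write $\pi_1^{def}$ for the group of definable loops at $0$ up to definable homotopy, so that $\pi_1^{def}(\mathbb T^n(M))=\mathbb Z^n$. Write $G^0$ for the definably connected component of the identity.

**Corollary C.** (i) For all $n\ge1$, every definably connected, definably compact, abelian $G$ of dimension $n$ is definably homeomorphic to $\mathbb T^n(M)$, and every isomorphism $\pi_1^{def}(G)\to\pi_1^{def}(\mathbb T^n(M))=\mathbb Z^n$ is induced by such a homeomorphism. (ii) Two definably compact abelian groups $G,G'$ of dimension $\ge1$ are definably homeomorphic if and only if $\dim G=\dim G'$ and $[G:G^0]=[G':G'^0]$.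

## 2. Definable topology, polyhedra, and transfer between fields

These are the facts that the proof rests on.

(F1) By Pillay, $G$ has a compatible definable $C^1$-manifold structure with finite atlas for which it is a $C^1$ group. A topological group is regular, so by van den Dries, *Tame topology*, Ch. 10, Thm 1.8, $G$ is definably homeomorphic to a subset of some $M^{N'}$, and by definable compactness (Peterzil–Steinhorn) this subset is closed and bounded.

(F2) Standard o-minimality (van den Dries): uniform finiteness, curve selection, triangulation compatible with finitely many definable subsets, the inverse function theorem, and Hardt triviality (Ch. 9, Thm 1.2).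

(F3) O-minimal singular homology satisfies the Eilenberg–Steenrod axioms and agrees with simplicial homology on polyhedra (Woerheide).

(F4) Definably homeomorphic compact polyhedra over an ordered field with an o-minimal structure are PL homeomorphic (Shiota, *O-minimal Hauptvermutung for polyhedra I*, Invent. Math. 196 (2014), Thm 1.1).

(F5) For 3-manifolds: the Kneser–Milnor prime decomposition; the Poincaré conjecture (Perelman); and, for closed orientable Haken 3-manifolds, isomorphisms of $\pi_1$ are induced by PL homeomorphisms, and homotopic PL homeomorphisms are PL isotopic (Waldhausen, Ann. of Math. 87 (1968), Cor. 6.5 and Thm 7.1).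

Four consequences of (F1) and curve selection will be used often. First, definable continuous $M$-valued functions on definably compact sets attain their extrema. Second, a definable continuous bijection from a definably compact set onto a definable Hausdorff space is a homeomorphism. Third, *uniform continuity*: an open definable neighborhood $\Omega$ of $G\times\{0\}$ in $G\times G$ contains $G\times U$ for some neighborhood $U$ of $0$. Otherwise there is a definable curve $(g(\tau),u(\tau))\notin\Omega$ with $u(\tau)\to0$; its limit $(g^*,0)$ is outside $\Omega$ because the complement of $\Omega$ is closed, a contradiction. Fourth, the *closed graph principle*: if $h:Y\to C$ is definable, $C$ is closed and bounded, and the graph is closed in $Y\times C$, then $h$ is continuous. Otherwise there is a curve $y(\tau)\to y_0$ along which $h$ stays away from $h(y_0)$; the limit of $h(y(\tau))$ exists in $C$ and must be $h(y_0)$ because the graph is closed, a contradiction.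

For a finite simplicial complex $K$ and a real closed field $R$, let $|K|(R)$ be its realization in the standard simplex over $R$. For example, $|\partial\Delta^2|(M)$, written $\partial\Delta^2(M)$, is semialgebraically homeomorphic to $\mathbb T$, and $\partial\Delta^2(\mathbb R)$ is a PL circle $S^1$. Ordering the vertices, one triangulates products of simplices without new vertices, so $|K|(R)\times|L|(R)$ is, up to PL homeomorphism, the realization of an abstract complex that does not depend on $R$. The same holds for products with $[0,1]=|\Delta^1|(R)$.

**(T) Transfer.** If $|K|(R)\cong_{PL}|L|(R)$ for one real closed field $R$, then this holds for every real closed field.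

*Proof.* A PL homeomorphism gives subdivisions of $|K|(R)$ and $|L|(R)$ with a common abstract complex $K'$. Consider the assertion that there are points of $|K|$, and points of $|L|$, indexed by the vertices of $K'$, such that: for each simplex of $K'$ the corresponding points are affinely independent and lie in a common simplex of $K$ (respectively $L$); different open simplices are disjoint; and the simplices cover $|K|$ (respectively $|L|$). This is a first-order sentence without parameters in the language of ordered fields. It is true in $R$, hence by Tarski in every real closed field $R'$. In $R'$ it gives subdivisions of $|K|(R')$ and $|L|(R')$ both isomorphic to $K'$, and the map that is linear on simplices is a PL homeomorphism. $\square$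

## 3. Canceling a circle from $G\times\mathbb T\cong\mathbb T^5(M)$

Let $\dim G=4$. The sensible first attempt is to leave dimension $4$: the group $G\times\mathbb T$ has dimension $5$, so the known result makes it a torus, and we may try to remove the factor $\mathbb T$. Here is what this yields.

**Step 1 (the homotopy type).** The purpose of this step is to pass to a real polyhedron and to read off its homotopy groups. Triangulate $G\cong|K|(M)$ in any way, and put $X=|K|(\mathbb R)$. By the known result in dimension $5$, $|K|(M)\times\partial\Delta^2(M)$ is definably homeomorphic to $(\partial\Delta^2(M))^5$. By (F4) these polyhedra are PL homeomorphic over $M$, and by (T) they are so over $\mathbb R$: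
$$X\times S^1\cong_{PL}T^5,\qquad T^5=(S^1)^5 .$$
So $X$ is connected, $\pi_1(X)\times\mathbb Z\cong\mathbb Z^5$, and $\pi_k(X)=0$ for $k\ge2$. As a subgroup of $\mathbb Z^5$ the group $\pi_1(X)$ is free abelian, and its rank is $4$:
$$\pi_1(X)\cong\mathbb Z^4,\qquad \pi_k(X)=0\ \ (k\ge2).\tag{1}$$

If we knew that $X\cong_{PL}T^4$, then (T) would give $|K|(M)\cong_{PL}(\partial\Delta^2(M))^4$ and we would be done. This is the exact point where the attempt stops: we have a four-dimensional polyhedron $X$ with $X\times S^1\cong_{PL}T^5$ and must cancel the circle, and it is not known whether a definable homeomorphism $G\times\mathbb T\cong\mathbb T^5(M)$ implies one $G\cong\mathbb T^4(M)$.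

So far the group structure of $G$ has entered only through the known result. The plan is to use it directly, to build a locally trivial bundle $F:G\to\mathbb T$. Its fibers are three-dimensional, and in dimension three we have (F5). We start from the fact that (1) provides maps from $G$ to the circle. To say when such a map is essential, we need lifts.

## 4. Lifting circle-valued functions

Let $\mathcal O=\bigcup_{k\in\mathbb N}[-k,k]\subseteq M$ and $\pi:\mathcal O\to\mathbb T$, $\pi(x)=x-\lfloor x\rfloor$. The set $\mathcal O$ need not be definable, but on each $[-k,k]$ the map $\pi$ is definable and continuous. A *representative* of $\theta\in\mathbb T$ is an $x\in\mathcal O$ with $\pi(x)=\theta$; two representatives differ by an element of $\mathbb Z$. For instance, $\theta=7/8$ has the representative $-1/8$, and this is its only one in $(-\frac14,\frac14)$.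

There is no definable universal cover of $\mathbb T$ to lift to in general. But lifts along an interval exist, uniformly in families.

**Lemma 1.** Let $Y$ be definable and $h:Y\times[0,1]\to\mathbb T$ definable, continuous in $s\in[0,1]$ for each $y$. There are $k\in\mathbb N$ and a definable $\hat h:Y\times[0,1]\to[-k,k]$, continuous in $s$, with $\hat h(y,0)=0$ and $\pi(\hat h(y,s))=h(y,s)-h(y,0)$. For each $y$ it is the unique definable continuous function on $[0,1]$ with these properties. If $h$ is continuous, so is $\hat h$.

*Proof.* Replacing $h$ by $h(y,s)-h(y,0)$, assume $h(y,0)=0$. View $h$ as $[0,1)$-valued.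

*Existence.* For fixed $y$ let $0=p_0<\dots<p_m=1$ consist of $0$, $1$ and the boundary points in $[0,1]$ of the closed set $\{s:h(y,s)=0\}$. By uniform finiteness $m\le k_0$ for some $k_0\in\mathbb N$ independent of $y$. On $(p_{i-1},p_i)$ either $h(y,\cdot)\equiv0$, or $h(y,\cdot)$ takes values in $(0,1)$ and is continuous as an $M$-valued function. One-sided limits in $[0,1]$ exist by o-minimality. At $0$ and at the interior $p_i$ the value is $0\in\mathbb T$, so the one-sided limits there are $0$ or $1$. Put $\hat h=h+m_i$ on $(p_{i-1},p_i)$, where the integers $m_i$ are chosen recursively so that the limit at $0$ is $0$ and the two one-sided limits at each interior $p_i$ agree, and extend by limits to the $p_i$. Then $|m_1|\le1$ and $|m_{i+1}-m_i|\le1$, so $|m_i|\le k_0$ and $|\hat h|\le k_0+1$. Only finitely many patterns $(m,(m_i))$ occur, each on a definable set of $y$, so $\hat h$ is definable. By construction $\pi(\hat h)=h$ off the $p_i$, and by continuity also at the $p_i$.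

*Uniqueness.* Two such functions differ by a definable continuous integer-valued function on $[0,1]$ that is bounded and $0$ at $0$; it is constant because $[0,1]$ is definably connected.

*Continuity.* Let $h$ be continuous, $y_0\in Y$, and $0<\epsilon<\frac18$ in $M$. For all $y$ near $y_0$ and all $s$, the element $h(y,s)-h(y_0,s)$ has a representative $e(s)\in(-\epsilon,\epsilon)$. Otherwise curve selection gives definable curves $y(\tau)\to y_0$ and $s(\tau)\to s^*\in[0,1]$ with $h(y(\tau),s(\tau))-h(y_0,s(\tau))\notin\pi((-\epsilon,\epsilon))$, while this difference tends to $0$. The function $e$ is continuous in $s$, because $\pi$ maps $(-\epsilon,\epsilon)$ homeomorphically onto an open arc. Now $\hat h(y_0,s)+e(s)-e(0)$ vanishes at $s=0$ and represents $h(y,s)-h(y,0)$, so by uniqueness it equals $\hat h(y,s)$. Hence $|\hat h(y,s)-\hat h(y_0,s)|<2\epsilon$ for all $s$. Together with continuity of $\hat h(y_0,\cdot)$ this gives joint continuity. $\square$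

**Definition.** For a definable continuous $f:G\to\mathbb T$ and a path $p:[a,b]\to G$, let $\Delta_f(p)\in\mathcal O$ be the total change of a continuous definable lift of $f\circ p$ to $M$.

By Lemma 1 it is well defined. It is additive under concatenation, changes sign under reversal, and is an integer if $p$ is a loop. For example, if $f=\mathrm{id}$ on $\mathbb T$ and $p(s)=\pi(ks)$ with $k\in\mathbb Z$, then $\Delta_f(p)=k$.

Next, an identity that is the only way in which commutativity enters the lifting. For a definable continuous $H:[0,1]^2\to G$, put
$$L(s,t)=\Delta_f(H(\cdot,0)|_{[0,s]})+\Delta_f(H(s,\cdot)|_{[0,t]}).$$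
By Lemma 1, $L$ is continuous, and $\pi(L(s,t))=f(H(s,t))-f(H(0,0))$. So $L$ lifts $f\circ H-f(H(0,0))$, and along every path in the square the change of $L$ is $\Delta_f$ of the image path. Let $\alpha,\beta:[0,1]\to G$ be paths starting at $0$, let $z\in G$, and take $H(s,t)=z+\alpha(s)+\beta(t)$. Reading $L$ along the two pairs of edges from $(0,0)$ to $(1,1)$ and along the diagonal gives
$$\Delta_f(z+\alpha)+\Delta_f(z+\alpha(1)+\beta)=\Delta_f(z+\beta)+\Delta_f(z+\beta(1)+\alpha)=\Delta_f(z+\alpha+\beta),\tag{2}$$
where $\alpha+\beta$ is the pointwise sum. The same holds for paths on any common interval.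

If $f$ is a homomorphism, $\Delta_f(z+\alpha)$ does not depend on $z$. The next lemma says that every $f$ has this property up to a bounded error, and the bound is the same for all paths, however long.

**Lemma 2.** There is $D\in\mathbb N$, depending only on $G$ and $f$, with $|\Delta_f(z+\alpha)-\Delta_f(z'+\alpha)|\le D$ for all $z,z'\in G$ and all paths $\alpha$ with $\alpha(0)=0$. If $\alpha$ is a loop, $\Delta_f(z+\alpha)=\Delta_f(\alpha)$.

*Proof.* Triangulate $G$. For each open simplex fix a path from $0$ to its barycenter, and for $y$ in that simplex let $p_y$ be this path followed by the segment to $y$. This is a definable family of paths from $0$ to $y$, each continuous (the family need not be continuous in $y$). Lemma 1, applied to $f(z+p_y(s))$ with parameter $(y,z)$, gives $k\in\mathbb N$ with $|\Delta_f(z+p_y)|\le k$ for all $y,z$. By (2) with $\beta=p_y$,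
$$\Delta_f(z+y+\alpha)-\Delta_f(z+\alpha)=\Delta_f(z+\alpha(1)+p_y)-\Delta_f(z+p_y).$$
The right side has absolute value at most $2k$, and is $0$ if $\alpha(1)=0$. As $y$ is arbitrary, $D=2k$ works. $\square$

For example, let $G=\mathbb T$ and $f(x)=x+\pi(h(x))$ with $h:\mathbb T\to M$ definable, continuous and bounded by a natural number. If $\tilde\alpha$ lifts $\alpha$ with $\tilde\alpha(0)=0$, then $\Delta_f(z+\alpha)=\tilde\alpha(1)+h(z+\alpha(1))-h(z)$, and changing $z$ changes this by at most $2(\max h-\min h)$.

**Step 2 (an essential map to the circle when $\dim G=4$).** The purpose is to find $f$ with $\Delta_f\ne0$ on some loop. Let $G\cong|K|(M)$ and $X$ be as in Step 1. By (1), $H^1(K;\mathbb Z)=\mathrm{Hom}(\mathbb Z^4,\mathbb Z)\neq0$. So there are an integral simplicial $1$-cocycle $\kappa$ and an edge loop on which $\kappa$ has nonzero sum. On a simplex $(v_0,\dots,v_l)$ with barycentric coordinates $x_i$ put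
$$f(x)=\pi\Big(\sum_ix_i\,\kappa(v_0v_i)\Big),\qquad \kappa(v_0v_0)=0 .$$
Replacing the reference vertex $v_0$ by $v_j$ changes the sum by $\sum_ix_i(\kappa(v_0v_i)-\kappa(v_jv_i))=\sum_ix_i\,\kappa(v_0v_j)=\kappa(v_0v_j)\in\mathbb Z$. So $f$ does not depend on the reference vertex, agrees on common faces, and is a definable continuous map $G\to\mathbb T$. Along an edge from $v$ to $v'$ its lift changes by $\kappa(vv')$, so $\Delta_f\ne0$ on the chosen edge loop.

## 5. Straightening $f$ to a bundle

A map such as the $f$ of Step 2 is far from a bundle. Already on $\mathbb T(\mathbb R)$, let $f$ have the lift $\tilde f:\mathbb R\to\mathbb R$ with $\tilde f(x+1)=\tilde f(x)+1$, linear between the values $\tilde f(0)=0$, $\tilde f(\frac14)=\frac34$, $\tilde f(\frac12)=\frac12$, $\tilde f(1)=1$. The fiber over $0.6$ is $\{0.2,\,0.4,\,0.6\}$ and the fiber over $0.3$ is $\{0.1\}$, so $f$ is not a locally trivial bundle.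

Over $\mathbb R$ there are two ways to repair this on $\mathbb T^n(\mathbb R)$. Lift $f$ to $\tilde f:\mathbb R^n\to\mathbb R$ with $\tilde f(x+k)=\tilde f(x)+\lambda(k)$ for $k\in\mathbb Z^n$, where $\lambda:\mathbb Z^n\to\mathbb Z$ is a nonzero homomorphism, and extend $\lambda$ linearly to $\mathbb R^n$.

The first way is to replace $\tilde f$ by $\lambda$: the difference is periodic, so $f$ is homotopic to the homomorphism induced by $\lambda$, which is a bundle. In our setting this fails: by Section 1 the group $H=[1,4)$ has no nontrivial definable continuous homomorphism to $\mathbb T$. The bundle cannot in general be a homomorphism.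

The second way is a maximum along a line. Choose $v$ with $\lambda(v)>0$ and $0<c<\lambda(v)$, and put
$$\tilde F(x)=\max_{t\ge0}\big(\tilde f(x-tv)+ct\big).$$
The maximum exists because $\tilde f-\lambda$ is bounded, so the expression is $\lambda(x)-(\lambda(v)-c)t$ plus a bounded term. Since $(x+sv)-(t+s)v=x-tv$, using $t+s$ at $x+sv$ gives $\tilde F(x+sv)\ge\tilde F(x)+cs$. So $\tilde F$ increases strictly in the direction $v$. In the example above with $n=1$, $v=1$, $c=\frac12$, we have $\tilde F(x)=\frac x2+\max_{y\le x}(\tilde f(y)-\frac y2)$. On $[\frac14,\frac54]$ the function $\tilde f(y)-\frac y2$ starts at $\frac58$, falls to $\frac14$ at $\frac12$, rises to $\frac12$ at $1$ and to $\frac98$ at $\frac54$, and for $y\le\frac14$ it is at most $\frac58$. Hence $\tilde F(x)=\frac58+\frac x2$ on $[\frac14,1.05]$ and $\tilde F(x)=3x-2$ on $[1.05,\frac54]$. The bump has gone.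

This second way uses a one-parameter subgroup $t\mapsto tv$, for an unbounded range of $t$. In $G$ we are given no such definable subgroup, only a loop $\gamma$. Let us see what a maximum along $\gamma$ gives. Suppose $\gamma:[0,1]\to G$ is a loop at $0$ with $\Delta_f(\gamma)\ge2$, let $E_0(x,t)$ be the change of $f$ along $\tau\mapsto x-\gamma(\tau)$, $0\le\tau\le t$, and add to $f$ the function $\max_t(E_0(x,t)+t)$. If $t<1$ is a maximizer at $x$, then $x+\sigma(s)-\gamma(t+s)=x-\gamma(t)$ for $\sigma(s)=\gamma(t+s)-\gamma(t)$, so going from $x$ to $x+\sigma(s)$ the corrected function gains at least $s$. The gain is in the direction of $\gamma$ at the time $t$, and this is the point where the method stops: $t$ depends on $x$. Near one $x$ there may be several maximizers, nothing in the argument forbids that their directions are opposite, and then no direction of increase results.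

The way past this has three ingredients. We cut $\gamma$ into $N$ pieces and maximize over one time $t_j$ in *each* piece, so that a maximizer carries $N$ tangent directions of $\gamma$. We add a small displacement $b\in G$ with a smooth penalty $q(b)$; then the growth of the corrected function is controlled by one linear form $\nu_b$, and maximality forces $\nu_b$ to be positive on all $N$ directions. Finally, a linear form can change sign along $\gamma$ only boundedly often, by o-minimality; if $N$ is larger than this bound requires, all the $\nu_b$ that occur are positive on a common vector $v$.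

**Definition.** A definable continuous $F:G\to\mathbb T$ is *definably trivial* over an arc $I$ if there are a definable set $S$ and a definable homeomorphism $\chi:S\times I\to F^{-1}(I)$ with $F(\chi(x,\theta))=\theta$. It is a *definably locally trivial fiber bundle* if every $\theta\in\mathbb T$ has an open arc around it over which $F$ is definably trivial.

For example, the first coordinate $\mathbb T^n(M)\to\mathbb T$ is one, and the $f$ at the start of this section is not.

**Theorem B (any $n\ge1$).** Let $G$ be definably connected, definably compact, abelian, $\dim G=n$, and let $f:G\to\mathbb T$ be definable and continuous with $\Delta_f(\gamma)\ne0$ for some definable loop $\gamma$. Then $f$ is definably homotopic to a surjective definable continuous $F:G\to\mathbb T$ which is a definably locally trivial fiber bundle, and every point of a fiber of $F$ has a neighborhood in that fiber definably homeomorphic to an open subset of $M^{n-1}$.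

Sections 6 to 10 prove Theorem B. They use neither the known result nor low-dimensional topology.

## 6. Cutting a long loop into $N$ pieces

**Step B1 (the chart and the loop).** We need a chart in which to measure directions, and a loop with a derivative at every point. Fix a definable $C^1$ chart $\varphi:O\to M^n$ at $0\in G$ with $\varphi(0)=0$, identifying $T_0G=M^n$. As $G$ is a $C^1$ group and the differential of addition at $(0,0)$ is $(w,w')\mapsto w+w'$,
$$\varphi(-g)=-\varphi(g)+o(|\varphi(g)|),\qquad \varphi(Kg)=K\varphi(g)+o(|\varphi(g)|)\quad(K\in\mathbb N).\tag{3}$$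
Take a loop with $\Delta_f\ne0$. Translating it to start at $0$ does not change $\Delta_f$, by Lemma 2, and reversal changes the sign. So there is a loop $\gamma:[0,1]\to G$ at $0$ with $\Delta_f(\gamma)=d$, an integer $\ge1$.

We claim that, after reparametrization, the right derivative
$$\dot\gamma(t)=\lim_{s\to0+}\varphi(\gamma(t+s)-\gamma(t))/s\in M^n$$
exists for all $t\in[0,1)$. Off finitely many points, $\gamma$ is $C^1$, and the right derivative exists wherever $\gamma$ is $C^1$, because $u\mapsto\varphi(\gamma(u)-\gamma(t))$ is then differentiable at $u=t$. Let $p<1$ be an exceptional point (we count $0$ among them) and $c(s)=\varphi(\gamma(p+s)-\gamma(p))$. For small $s>0$ each component $c_k$ is $C^1$ and is either identically $0$ or strictly monotone. Since $c_k(0)=0$, each $|c_k|$ is then $C^1$ for $s>0$ and nondecreasing. On a small interval $[p,p+\epsilon_p]$, chosen so that $\gamma$ is $C^1$ on $(p,p+\epsilon_p]$, replace the parameter by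
$$\tau(s)=s+\sum_k|c_k(s)|,$$
a homeomorphism onto its image, $C^1$ with derivative $\ge1$ for $s>0$. Then $|c_k|\le\tau$, so $c_k/\tau$ is bounded and definable, and has a limit as $\tau\to0+$: the right derivative at $p$ now exists. For $\tau>0$ the curve is still $C^1$ in $\tau$. Elsewhere keep the old parameter up to translation. At a new break point $p+\epsilon_p$ the right derivative exists because from there to the right the curve is, up to translation of the parameter, the old one, which is $C^1$ there. Finally rescale the parameter interval to $[0,1]$; this multiplies right derivatives by a positive constant.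

**Step B2 (the numbers $Z$, $N$, $K$, in this order).** The number of sign changes must be fixed before the number of pieces, and the number of pieces before the length of the loop. By uniform finiteness let $Z\in\mathbb N$ be such that for every $\nu\in(M^n)^*$ the set $\{t\in[0,1):\nu(\dot\gamma(t))\le0\}$ has at most $Z$ components. With $D$ from Lemma 2 put
$$N=2(n+1)Z+1,\qquad K=N(D+2).$$
Replacing $\gamma$ by the pointwise multiple $K\gamma$ makes $\Delta_f$ large, but by (3) it only multiplies the derivative by $K$, so $Z$ is not affected. This is why $N$ may be chosen before $K$.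

**Step B3 (the pieces).** We want $N$ consecutive pieces along each of which $f$ rises by at least $2$, from whatever point we start. By (2) and induction, $\Delta_f(K\gamma)=Kd$. Let $e$ be the lift of $f\circ K\gamma-f(0)$ with $e(0)=0$, $e(1)=Kd$. By the intermediate value theorem choose $0=a_0<a_1<\dots<a_N=1$ with $e(a_j)=jKd/N$, where for $1\le j<N$ we let $a_j$ be the least number greater than $a_{j-1}$ with this value. Put $I_j=[a_{j-1},a_j)$ and
$$\gamma_j:[a_{j-1},a_j]\to G,\qquad \gamma_j(t)=K(\gamma(t)-\gamma(a_{j-1})),$$
so $\gamma_j(a_{j-1})=0$. On $[a_{j-1},a_j]$ we have $K\gamma(a_{j-1})+\gamma_j=K\gamma$, so $\Delta_f(K\gamma(a_{j-1})+\gamma_j)=Kd/N=(D+2)d$. By Lemma 2, for every $z\in G$,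
$$\Delta_f(z+\gamma_j)\ge(D+2)d-D\ge2.\tag{4}$$
Apply (2) to $-\gamma_j$ and $\gamma_j$, whose sum is constant: $\Delta_f(z-\gamma_j)+\Delta_f(z-\gamma_j(a_j)+\gamma_j)=0$. With (4),
$$\Delta_f(z-\gamma_j)\le-2\qquad\text{for all }z\in G.\tag{5}$$

## 7. A common direction for all admissible linear forms

Let
$$\mathcal N=\{\nu\in(M^n)^*:\ \text{for all }j\le N\text{ there is }t\in I_j\text{ with }\nu(\dot\gamma(t))>0\}.$$
It is definable. It is open, as a finite intersection of unions of open half-spaces, and it is closed under multiplication by positive scalars.

**Lemma 3.** If $\mathcal N\ne\emptyset$, there is $v\in M^n$ with $\nu(v)>0$ for all $\nu\in\mathcal N$.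

For $n=1$ this says that $\mathcal N$ does not contain forms of both signs, and one sees it directly: if it did, $\dot\gamma$ would take both signs on every $I_j$, so for $\nu\in\mathcal N$ the set $\{\nu(\dot\gamma)\le0\}$ would meet every $I_j$ without containing any. Each of its components would then meet at most two of the $I_j$, so $N\le2Z$, against $N=4Z+1$.

*Proof. Any $n+1$ forms are positive at a common point of $\gamma$.* Let $\nu\in\mathcal N$. A component of $\{t:\nu(\dot\gamma(t))\le0\}$ is an interval, and it meets at most two of the consecutive intervals $I_j$; otherwise it would contain some $I_j$, contradicting $\nu\in\mathcal N$. So $\nu(\dot\gamma)>0$ on all of $I_j$ for all but at most $2Z$ indices $j$. Given $\nu_0,\dots,\nu_n\in\mathcal N$, at most $2(n+1)Z<N$ indices are bad for one of them, so there is $j$ with $\nu_i(\dot\gamma)>0$ on $I_j$ for all $i$. Evaluating at a point of $I_j$ shows $0\notin\mathrm{conv}\{\nu_0,\dots,\nu_n\}$.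

*The convex hull misses $0$.* By Carathéodory's theorem, $C:=\mathrm{conv}(\mathcal N)$ is the union of the hulls of $n+1$ points of $\mathcal N$. So $C$ is definable and $0\notin C$. It is an open convex cone because $\mathcal N$ is open and closed under positive scalars.

*Separation.* Pick $\nu_0\in C$. Then $-\nu_0\notin\overline C$; otherwise the open segment from the interior point $\nu_0$ to $-\nu_0\in\overline C$ would lie in $C$, and it contains $0$. Identify $M^n$ with its dual by the standard inner product. Let $p$ be the point of the closed definable set $\overline C$ nearest to $-\nu_0$, and put $v=p+\nu_0\ne0$. For $\nu\in\overline C$ and $0<\tau\le1$, the point $p+\tau(\nu-p)\in\overline C$ is not nearer to $-\nu_0$ than $p$, so $2\tau\langle\nu-p,v\rangle+\tau^2|\nu-p|^2\ge0$; hence $\langle\nu-p,v\rangle\ge0$. Replacing $\nu$ by $\lambda\nu$ for all $\lambda>0$ in $M$, we get $\lambda\langle\nu,v\rangle\ge\langle p,v\rangle$ for all $\lambda>0$, so $\langle\nu,v\rangle\ge0$. As $C$ is open and $v\ne0$, $\langle\nu,v\rangle>0$ on $C$. $\square$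

## 8. The maximum over $N$ times and a penalized displacement

**Step B4 (definition of $F$).** Let $Q=\prod_j[a_{j-1},a_j]$, $\Gamma(t)=\sum_j\gamma_j(t_j)$ and $a=(a_0,\dots,a_{N-1})$, so $\Gamma(a)=0$. By uniform continuity choose $r>0$ with $\{|w|\le r\}\subseteq\varphi(O)$ such that, with $B=\varphi^{-1}(\{|w|\le r\})$, for all $z\in G$, $b\in B$ the element $f(z-b)-f(z)$ has a representative $\epsilon(z,b)\in(-\frac14,\frac14)$. It is unique, so $\epsilon$ is definable and continuous, and $\epsilon(z,0)=0$. Put $q(b)=|\varphi(b)|^2/r^2$ on $B$.

Let $E_0(x,t)$ be the total change of the lift of $s\mapsto f(x-\Gamma(a+s(t-a)))$, $s\in[0,1]$, and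
$$E(x,t,b)=E_0(x,t)+\epsilon(x-\Gamma(t),b).$$
By Lemma 1 with parameter space $G\times Q$, the function $E:G\times Q\times B\to\mathcal O$ is definable, continuous and bounded by a natural number, and
$$\pi(E(x,t,b))=f(x-\Gamma(t)-b)-f(x).\tag{6}$$
Set
$$\Psi(x,t,b)=E(x,t,b)-q(b)+\sum_j(t_j-a_{j-1}),\qquad m(x)=\max_{Q\times B}\Psi(x,\cdot,\cdot),\qquad F=f+\pi\circ m.$$
Since $0\le q\le1$ and $0\le\sum_j(t_j-a_{j-1})\le1$, $m$ is bounded by a natural number. It is continuous: along a definable curve $x(\tau)\to x_0$ choose definably points $(t(\tau),b(\tau))$ where the maximum is attained; they converge in $Q\times B$, so $\lim m(x(\tau))\le m(x_0)$, and testing with a point where the maximum at $x_0$ is attained gives $\lim m(x(\tau))\ge m(x_0)$. So $F:G\to\mathbb T$ is definable and continuous, and $f+\pi(um)$, $u\in[0,1]$, is a definable homotopy from $f$ to $F$.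

**Step B5 (maximizers stay away from the upper faces and from the boundary of $B$).** Call $(x,t,b)$ a *maximizer* if $\Psi(x,t,b)=m(x)$. We need room to increase each $t_j$ and to move $b$. Let $(x,t,b)$ be a maximizer.

First, $t_j<a_j$ for all $j$. Suppose $t_j=a_j$, and let $t'$ be $t$ with $t_j$ replaced by $a_{j-1}$. As the $j$-th coordinate moves from $a_{j-1}$ to $a_j$, $E$ is by (6) a continuous lift of $\tau\mapsto f(z-\gamma_j(\tau))-f(x)$ with $z=x-\Gamma(t')-b$. So $E(x,t,b)-E(x,t',b)=\Delta_f(z-\gamma_j)\le-2$ by (5), and $\Psi(x,t,b)\le\Psi(x,t',b)-2+1<\Psi(x,t',b)$, a contradiction.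

Second, $q(b)<\frac14$: from $\Psi(x,t,b)\ge\Psi(x,t,0)$ we get $q(b)\le\epsilon(x-\Gamma(t),b)<\frac14$.

**Step B6 (the linear forms $\nu_b$).** The purpose is to linearize $q$ near $b$, uniformly. Let $B_{1/4}=\{b\in B:q(b)\le\frac14\}$. By compactness there is $0<\rho_0<r$ such that $b+\varphi^{-1}(w)\in B$ and $q(b+\varphi^{-1}(w))<1$ for $b\in B_{1/4}$, $|w|\le\rho_0$. For $b\in B_{1/4}$ let $u_b(w)=q(b)-q(b+\varphi^{-1}(w))$ and let $\nu_b\in(M^n)^*$ be the differential of $u_b$ at $w=0$. Since $u_b(w)$ is $C^1$ in $(b,w)$ on a neighborhood of the definably compact set $B_{1/4}\times\{|w|\le\rho_0\}$, the map $b\mapsto\nu_b$ is continuous, and the differential of $u_b$ at $w$ is uniformly continuous in $(b,w)$. By the mean value theorem on the segment from $0$ to $w$, $u_b(w)$ is the differential of $u_b$ at some $\xi w$ with $0<\xi<1$, applied to $w$. Hence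
$$q(b)-q(b+\varphi^{-1}(w))=\nu_b(w)+o(|w|)\quad\text{uniformly in }b\in B_{1/4}.\tag{7}$$

**Claim.** If $(x,t,b)$ is a maximizer, then $\nu_b\in\mathcal N$.

*Proof.* Fix $j$. The idea is to increase $t_j$ and compensate with $b$. Since $t_j<a_j$ and $q(b)<\frac14$, for small $s>0$ we may put $\sigma_j(s)=\gamma_j(t_j+s)-\gamma_j(t_j)=K(\gamma(t_j+s)-\gamma(t_j))$ and $b_s=b-\sigma_j(s)\in B$. With $e_j$ the $j$-th unit vector, $\Gamma(t+se_j)+b_s=\Gamma(t)+b$. By (6), $\pi(E(x,t+se_j,b_s))$ is constant in $s$, so the continuous function $E(x,t+se_j,b_s)$ is constant. Maximality then says $-q(b_s)+s\le-q(b)$, that is, $q(b)-q(b_s)\le-s$. By (3), $\varphi(-\sigma_j(s))=-sK\dot\gamma(t_j)+o(s)$. With (7), $-sK\nu_b(\dot\gamma(t_j))+o(s)\le-s$. Hence $\nu_b(\dot\gamma(t_j))\ge1/K>0$, and $t_j\in I_j$. $\square$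

Maximizers exist, so $\mathcal N\ne\emptyset$; fix $v\neq0$ as in Lemma 3. The set $\mathcal B$ of all $b$ that occur in maximizers is the projection of a closed definable subset of $G\times Q\times B$, so it is definably compact, and $\mathcal B\subseteq B_{1/4}$. The continuous function $b\mapsto\nu_b(v)$ is positive on $\mathcal B$, so it attains a positive minimum: there is $c>0$ in $M$ with $\nu_b(v)\ge4c$ on $\mathcal B$. As $|\nu_b|$ is bounded on $\mathcal B$, there is $\eta>0$ with $\nu_b(w)\ge2c$ whenever $b\in\mathcal B$ and $|w-v|\le\eta$.

## 9. $F$ increases in the direction $v$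

**Step B7 (local increments of $F$).** Locally we replace $F$ by an $M$-valued increment. By uniform continuity choose $0<\rho\le\rho_0$ such that for $g\in W:=\varphi^{-1}(\{|w|\le\rho\})$ and all $x\in G$: $b+g\in B$ for $b\in B_{1/4}$; $f(x+g)-f(x)$ has a representative $\epsilon_f(x,g)\in(-\frac1{16},\frac1{16})$; and $|m(x+g)-m(x)|<\frac1{16}$. Put
$$\delta F(x,g)=\epsilon_f(x,g)+m(x+g)-m(x)\in(-\tfrac18,\tfrac18).$$
It is continuous, and $\pi(\delta F(x,g))=F(x+g)-F(x)$. If $g,g',g+g'\in W$, then
$$\delta F(x,g+g')=\delta F(x,g)+\delta F(x+g,g'),\tag{8}$$
since both sides represent the same element and differ by less than $1$.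

**Step B8 (a lower bound from each maximizer).** We show that $F$ grows at least as fast as $-q$ near $b$. Let $(x,t,b)$ be a maximizer, $g=\varphi^{-1}(w)\in W$ and $g_s=\varphi^{-1}(sw)$ for $s\in[0,1]$. Since $(x+g_s)-\Gamma(t)-(b+g_s)=x-\Gamma(t)-b$, by (6) the continuous function
$$s\mapsto E(x+g_s,t,b+g_s)+\epsilon_f(x,g_s)-E(x,t,b)$$
is integer valued; it is $0$ at $s=0$, hence it is $0$. So
$$m(x+g)\ge\Psi(x+g,t,b+g)=m(x)+q(b)-q(b+g)-\epsilon_f(x,g),$$
that is, $\delta F(x,g)\ge q(b)-q(b+g)$. Every $x\in G$ occurs in a maximizer, and its $b$ lies in $\mathcal B$. For $|w-v|\le\eta$, (7) gives $q(b)-q(b+\varphi^{-1}(sw))=s\nu_b(w)+o(s)\ge2cs+o(s)$, uniformly. So there is $s_0>0$, with $s_0(|v|+\eta)\le\rho$, such that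
$$\delta F(x,\varphi^{-1}(sw))\ge cs\qquad\text{for all }x\in G,\ |w-v|\le\eta,\ 0\le s\le s_0.\tag{9}$$

**Step B9 (growth along the curve $\sigma$).** The curve $\sigma(s)=\varphi^{-1}(sv)$ is not a subgroup, but its differences point nearly in the direction $v$, and that is all that (9) needs. The map $(s,s')\mapsto\varphi(\sigma(s')-\sigma(s))$ is $C^1$ near $(0,0)$, vanishes on the diagonal, and has $\partial_{s'}$-derivative $v$ at $(0,0)$. By the mean value theorem in each component, after shrinking $s_0$, for $-s_0\le s<s'\le s_0$ with $s'-s\le s_0$ we have $\varphi(\sigma(s')-\sigma(s))=(s'-s)w$ with $|w-v|\le\eta$, and $\sigma(s),\sigma(s'),\sigma(s')-\sigma(s)\in W$. By (9),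
$$\delta F(y,\sigma(s')-\sigma(s))\ge c(s'-s)>0\quad\text{for all }y\in G\text{ and such }s<s'.\tag{10}$$
By (8), $\delta F(x,\sigma(s'))=\delta F(x,\sigma(s))+\delta F(x+\sigma(s),\sigma(s')-\sigma(s))$. So $s\mapsto\delta F(x,\sigma(s))$ is strictly increasing on $[0,s_0]$, from $0$ to a value $\ge\delta:=cs_0$. In particular $0<\delta<\frac18$.

## 10. Local triviality and the fibers

**Step B10 (a trivialization over $[\theta,\theta+\delta]$).** We flow from one fiber along $\sigma$ until $F$ has increased by a prescribed amount. Let $\theta\in\mathbb T$ and $S_\theta=F^{-1}(\theta)$. For $x\in S_\theta$, $u\in[0,\delta]$ let $s(x,u)\in[0,s_0]$ be the unique solution of $\delta F(x,\sigma(s))=u$. Its graph is closed in $S_\theta\times[0,\delta]\times[0,s_0]$, so it is continuous by the closed graph principle. Put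
$$\chi_\theta:S_\theta\times[0,\delta]\to F^{-1}([\theta,\theta+\delta]),\qquad\chi_\theta(x,u)=x+\sigma(s(x,u)).$$
It is definable and continuous, and $F(\chi_\theta(x,u))=\theta+\pi(u)$.

It is injective: if $\chi_\theta(x,u)=\chi_\theta(x',u')$, then $u=u'$ and $x+\sigma(s)=x'+\sigma(s')$ with, say, $s\le s'$. If $s<s'$, then $x=x'+(\sigma(s')-\sigma(s))$ and (10) gives $0<\delta F(x',\sigma(s')-\sigma(s))<\frac18$, contradicting $F(x)=F(x')$. So $s=s'$ and $x=x'$.

It is surjective: let $F(y)=\theta+\pi(u)$ with $u\in[0,\delta]$. The continuous function $s\mapsto\delta F(y-\sigma(s),\sigma(s))$ is $0$ at $s=0$ and $\ge\delta\ge u$ at $s_0$ by (10). It equals $u$ at some $s$. Then $x=y-\sigma(s)$ satisfies $F(x)=F(y)-\pi(u)=\theta$, $s=s(x,u)$, and $\chi_\theta(x,u)=y$.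

By definable compactness $\chi_\theta$ is a homeomorphism.

**Step B11 ($F$ is surjective).** The set $F(G)\subseteq\mathbb T$ is nonempty, closed and definable, and by Step B10 it contains $[\theta,\theta+\delta]$ with each of its points $\theta$. Being a finite union of points and arcs, it equals $\mathbb T$; otherwise one of its points would be an endpoint with nothing of $F(G)$ directly after it.

**Step B12 (gluing).** Call a closed arc *good* if $F$ is definably trivial over it. Closed subarcs of good arcs are good. Let $I,J$ be good consecutive arcs with common endpoint $\theta$ and $I\cup J\ne\mathbb T$. If $\chi:S\times I\to F^{-1}(I)$ is a trivialization, then identifying $S$ with $S_\theta$ by $\chi(\cdot,\theta)$ we may assume $S=S_\theta$ and $\chi(x,\theta)=x$; likewise for $J$. The two maps then agree over $\theta$ and define a continuous bijection $S_\theta\times(I\cup J)\to F^{-1}(I\cup J)$, a homeomorphism by definable compactness. So $I\cup J$ is good. By Step B10 the arcs $[\theta-\delta,\theta]$ and $[\theta,\theta+\delta]$ are good, hence so is $[\theta-\delta,\theta+\delta]$, and $F$ is definably locally trivial.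

**Step B13 (fibers are manifolds).** We write a fiber locally as a graph over a hyperplane. Let $x_0\in S_\theta$ and let $H\subset M^n$ be a hyperplane with $M^n=H\oplus Mv$. The map
$$(y,s)\mapsto x_0+\varphi^{-1}(y)+\sigma(s),$$
defined near $(0,0)$ in $H\times M$, is $C^1$ with bijective differential $(y,s)\mapsto y+sv$ at $(0,0)$, so it is a homeomorphism of a neighborhood of $(0,0)$ onto a neighborhood of $x_0$. For small $y,s$ put $\ell(y,s)=\delta F(x_0,\varphi^{-1}(y)+\sigma(s))$. By (8) and (10), for $s<s'$ small,
$$\ell(y,s')-\ell(y,s)=\delta F\big(x_0+\varphi^{-1}(y)+\sigma(s),\,\sigma(s')-\sigma(s)\big)>0.$$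
Since $|\ell|<\frac18$, the image of $(y,s)$ lies in $S_\theta$ if and only if $\ell(y,s)=0$. As $\ell(0,0)=0$, for small $s_1>0$ we have $\ell(0,-s_1)<0<\ell(0,s_1)$, so $\ell(y,-s_1)<0<\ell(y,s_1)$ for $y$ in an open neighborhood $V$ of $0$ in $H$. Hence for $y\in V$ there is exactly one $g(y)\in(-s_1,s_1)$ with $\ell(y,g(y))=0$. Its graph is closed in $V\times[-s_1,s_1]$, so $g$ is continuous. So near $x_0$ the fiber is the graph of $g$ and is homeomorphic to $V$, an open subset of $H\cong M^{n-1}$. This proves Theorem B. $\square$

For the application we need $F$ to be trivial over two half circles. Finitely many arcs of length $\delta$ need not cover $\mathbb T$, since $\delta$ may be infinitesimal. Hardt's theorem closes this gap.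

**Addendum to Theorem B.** $F$ is definably trivial over the arcs $[0,\frac12]$ and $[\frac12,1]$ (with $1$ identified with $0$).

*Proof.* By Hardt triviality there are $0=\theta_0<\dots<\theta_m=1$, with $\frac12$ among them, such that $F$ is definably trivial over each $(\theta_{i-1},\theta_i)$. Take $0<\delta'\le\delta$ with $2\delta'<\theta_i-\theta_{i-1}$ for all $i$. The arcs $[\theta_{i-1},\theta_{i-1}+\delta']$ and $[\theta_i-\delta',\theta_i]$ are good by Step B10, and $[\theta_{i-1}+\delta',\theta_i-\delta']$ is good as a closed arc inside $(\theta_{i-1},\theta_i)$. Finitely many gluings finish the proof. $\square$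

## 11. The real polyhedron as a mapping torus

Return to $\dim G=4$. Step 2 gives $f$ with $\Delta_f\ne0$ on a loop, and Theorem B gives $F:G\to\mathbb T$. The *mapping torus* of a PL homeomorphism $g:P\to P$ is $P\times[0,1]$ with $(x,1)$ glued to $(g(x),0)$. For instance, the identity of $T^3$ gives $T^4$. The map $x\mapsto-x$ of $T^3$ gives a space whose fundamental group $\mathbb Z^3\rtimes_{-1}\mathbb Z$ is not abelian, so it is not $T^4$; the bundle alone will not suffice, and (1) will be needed again.

**Step 3 (a triangulation adapted to $F$).** Put $A_1=F^{-1}([0,\frac12])$, $A_2=F^{-1}([\frac12,1])$, $S_0=F^{-1}(0)\ne\emptyset$ and $S_{1/2}=F^{-1}(\frac12)$. By the Addendum there are definable homeomorphisms $A_i\cong S_0\times[0,1]$ taking $S_0$ onto $S_0\times\{0\}$ and $S_{1/2}$ onto $S_0\times\{1\}$. Take a triangulation $G\cong|K|(M)$ compatible with these closed sets, with corresponding subcomplexes $K_1,K_2$ and $L_0,L_{1/2}$. Then $K=K_1\cup K_2$ and $K_1\cap K_2=L_0\sqcup L_{1/2}$. Let $X=|K|(\mathbb R)$ for this $K$; Step 1 applies to every triangulation, so (1) holds. Let $P=|L_0|(\mathbb R)$.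

**Step 4 ($P$ is a closed PL 3-manifold).** A definable homeomorphism over $M$ tells us nothing directly about $\mathbb R$, so we express the manifold property through the links of simplices. At a point $x$ of the open simplex of $\tau$ in a complex $L$, removing $x$ is, up to definable homotopy, removing the open star of $\tau$, and by excision
$$H_k(|L|,|L|\setminus x)\cong\tilde H_{k-\dim\tau-1}(\mathrm{lk}\,\tau),\tag{11}$$
with $\tilde H_{-1}(\emptyset)=\mathbb Z$. By Theorem B every point of $|L_0|(M)$ has a neighborhood homeomorphic to an open subset of $M^3$, so its local homology is $\mathbb Z$ in degree $3$ and $0$ otherwise. By (11), for every simplex $\tau$ of $L_0$ the complex $\mathrm{lk}\,\tau$ has the reduced homology of $S^{2-\dim\tau}$, where $S^{-1}=\emptyset$. A maximal simplex has empty link, hence dimension $3$; so $L_0$ is purely three-dimensional. The link of a 2-simplex is a finite set with the homology of $S^0$, i.e. two points. The link of an edge is a graph in which every vertex has degree $2$, as the link of that vertex is the link of a 2-simplex, and which has the homology of $S^1$; it is a circle. The link of a vertex is a two-dimensional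 complex in which the link of every vertex is a circle, so a closed surface, with the homology of $S^2$; it is a 2-sphere. These statements are combinatorial, so they hold over $\mathbb R$, and $P$ is a closed PL 3-manifold.

**Step 5 (the two halves are products over $\mathbb R$).** By Step 3, $|K_i|(M)$ is definably homeomorphic to $|L_0|(M)\times[0,1]$. By (F4) and (T), $|K_i|(\mathbb R)\cong_{PL}P\times[0,1]$. This homeomorphism says nothing yet about $|L_0|$ and $|L_{1/2}|$, so we must check that it respects the ends.

In $S_0\times[0,1]$ the points with vanishing local homology are exactly those of $S_0\times\{0,1\}$. At an interior point the local homology is that of $M^4$. At $(x,0)$ a neighborhood is $V\times[0,1)$ with $V$ an open ball in $M^3$ around $x$. This is convex, and without $(x,0)$ it is still star-shaped around $(x,\frac12)$: a segment from $(x,\frac12)$ reaches height $0$ only at its end, which is not $(x,0)$. So both sets of the pair are definably contractible, and the local homology vanishes; the other end is the same. Hence, over $M$, the points of $|K_i|$ with vanishing local homology are those of $|L_0|\sqcup|L_{1/2}|$. By (11) this depends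 only on links, so it holds over $\mathbb R$. In $P\times[0,1]$ the points with vanishing local homology are those of $P\times\{0,1\}$, so the PL homeomorphism takes $|L_0|\sqcup|L_{1/2}|$ onto $P\times\{0,1\}$.

Each component of $K_i$ contains exactly one component of $L_0$ and one of $L_{1/2}$: this is true over $M$ by the product structure, and it is combinatorial. So after flipping $[0,1]$ on some components we may assume that $|L_0|$ goes to $P\times\{0\}$ and $|L_{1/2}|$ to $P\times\{1\}$. Composing with a PL homeomorphism of $P$ times the identity, we may assume that $|L_0|=P\to P\times\{0\}$ is $x\mapsto(x,0)$. Let $|L_{1/2}|\to P\times\{1\}$ be $y\mapsto(k_i(y),1)$.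

**Step 6 (the gluing map).** $X=|K_1|\cup|K_2|$ is obtained from two copies of $P\times[0,1]$ by gluing $(x,0)$ in the first to $(x,0)$ in the second, and $(k_1(y),1)$ in the first to $(k_2(y),1)$ in the second. Laying the second copy out as $P\times[-1,0]$, we get $P\times[-1,1]$ with $(x,1)$ glued to $(g(x),-1)$, where $g=k_2k_1^{-1}$. So $X$ is PL homeomorphic to the mapping torus of $g:P\to P$. As $X$ is connected, $g$ permutes the components of $P$ cyclically. If there are $r$ of them and $P_1$ is one, then sending $(x,i+s)$ to $(g^i(x),s)$, for $x\in P_1$, $0\le i<r$, $s\in[0,1]$, shows that $X$ is PL homeomorphic to the mapping torus of $g_1=g^r|_{P_1}$.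

## 12. The fiber is $T^3$ and the monodromy is isotopic to the identity

Recall that a closed connected 3-manifold is *prime* if in every connected sum decomposition one summand is $S^3$, and *irreducible* if every embedded 2-sphere bounds a ball. A closed orientable prime 3-manifold other than $S^2\times S^1$ is irreducible. A closed orientable irreducible 3-manifold is *Haken* if it contains a two-sided incompressible surface, and this is so whenever $H_1$ is infinite.

**Step 7 ($P_1\cong_{PL}T^3$).** The infinite cyclic cover of $X$ that belongs to the mapping torus is $P_1\times\mathbb R$. By (1), $\pi_k(P_1)=\pi_k(X)=0$ for $k\ge2$, so $P_1$ is aspherical. Moreover $\pi_1(P_1)$ is the kernel of a surjection $\mathbb Z^4\to\mathbb Z$, so $\pi_1(P_1)\cong\mathbb Z^3$ and $P_1\simeq T^3$. Since $H_3(P_1;\mathbb Z)\cong H_3(T^3;\mathbb Z)\ne0$, $P_1$ is orientable. If $P_1=A\#B$, then $\mathbb Z^3=\pi_1(A)*\pi_1(B)$. The group $\mathbb Z^3$ is not a nontrivial free product, so one summand is simply connected, hence $S^3$ by the Poincaré conjecture. So $P_1$ is prime. It is not $S^2\times S^1$, whose fundamental group is $\mathbb Z$, so it is irreducible. As $H_1(P_1)\cong\mathbb Z^3$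 is infinite, $P_1$ is Haken. The same argument applies to $T^3$. By Waldhausen an isomorphism $\pi_1(P_1)\cong\pi_1(T^3)$ is induced by a PL homeomorphism, so $P_1\cong_{PL}T^3$.

**Step 8 ($X\cong_{PL}T^4$).** Here commutativity of $\pi_1(X)$ removes the monodromy. The group $\pi_1(X)=\pi_1(P_1)\rtimes_{g_{1*}}\mathbb Z$ is abelian by (1), so $g_{1*}=\mathrm{id}$. Since $P_1$ is a $K(\mathbb Z^3,1)$, $g_1$ is homotopic to the identity. By Waldhausen there is a PL isotopy: a level-preserving PL homeomorphism $(x,t)\mapsto(h_t(x),t)$ of $P_1\times[0,1]$ with $h_0=\mathrm{id}$ and $h_1=g_1$. It takes $(x,1)$ to $(g_1(x),1)$ and $(g_1(x),0)$ to $(g_1(x),0)$, so it induces a PL homeomorphism from the mapping torus of $g_1$ to that of the identity. Hence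
$$X\cong_{PL}P_1\times S^1\cong_{PL}T^3\times S^1=T^4 .$$

**Step 9 (back to $M$).** Now $|K|(\mathbb R)\cong_{PL}(\partial\Delta^2(\mathbb R))^4$. By (T), $|K|(M)\cong_{PL}(\partial\Delta^2(M))^4$, and $\partial\Delta^2(M)$ is semialgebraically homeomorphic to $\mathbb T^1(M)$. So $G\cong|K|(M)$ is definably homeomorphic to $\mathbb T^4(M)$. This proves Theorem A. $\square$

The homeomorphism $G\times\mathbb T\cong\mathbb T^5(M)$ was used only in Step 1, to obtain (1). The cancellation at which Section 3 stopped, for general 4-manifolds, was not used.

## 13. Homeomorphisms with prescribed action on $\pi_1^{def}$, and groups with several components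

*Proof of Corollary C (i).* For $n\ne4$ the first part is the known result, and for $n=4$ it is Theorem A. Let $\Phi:G\to\mathbb T^n(M)$ be a definable homeomorphism; after a translation assume $\Phi(0)=0$. Given an isomorphism $\theta:\pi_1^{def}(G)\to\mathbb Z^n$, the automorphism $A=\theta\circ\Phi_*^{-1}$ of $\mathbb Z^n$ is a matrix in $GL_n(\mathbb Z)$. It acts on $\mathbb T^n(M)$ by $x\mapsto Ax$ modulo $1$, a definable continuous automorphism, and takes the loop $s\mapsto\pi(sk)$ (coordinatewise), $k\in\mathbb Z^n$, to the loop $s\mapsto\pi(sAk)$, so it induces $A$ on $\pi_1^{def}$. Hence $A\circ\Phi$ is a definable homeomorphism inducing $A\circ\Phi_*=\theta$. $\square$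

*Proof of Corollary C (ii).* Let $G$ be definably compact abelian of dimension $n\ge1$. Then $[G:G^0]$ is finite, and $G$ is the disjoint union of the $[G:G^0]$ clopen cosets of $G^0$. The group $G^0$ is definably connected, definably compact and abelian of dimension $n$, so by (i) each coset is definably homeomorphic to $\mathbb T^n(M)$. Matching cosets, we see that groups with equal dimension and equal index are definably homeomorphic. Conversely, the dimension and the number of definably connected components are invariants of definable homeomorphism. $\square$
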